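# Stable rank one and extensions by finite groups

## 1. Direct products, where stable rank one is inherited

All groups are countable. We ask a question about dense sets of invertible elements in group $C^\ast$-algebras. If the invertibles are dense in the reduced $C^\ast$-algebra of a quotient group $Q=G/K$, and the kernel $K$ is finite, must they be dense for $G$ as well? The question is taken from M. Gerasimova, D. Osin, "On invertible elements in reduced $C^\ast$-algebras of acylindrically hyperbolic groups", arXiv:1910.14524 (2019).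

**Definition (reduced algebra).** $C_r^\ast(G)$ is the norm closure of $\lambda_G(\mathbb CG)$ in $B(\ell^2(G))$, where $\lambda_G$ is the left regular representation. For example $C_r^\ast(\mathbb Z)\cong C(\mathbb T)$, and for finite $K$ one has $C_r^\ast(K)=\mathbb CK=C^\ast(K)\cong\bigoplus_{\sigma\in\mathrm{Irr}(K)}M_{d_\sigma}(\mathbb C)$.

**Definition (stable rank).** For a unital $C^\ast$-algebra $A$, ${\bf sr}(A)$ is the least $n$ such that the $n$-tuples generating $A$ as a left ideal are dense in $A^n$ (and $\infty$ if there is no such $n$). In particular ${\bf sr}(A)=1$ if and only if the group $GL(A)$ of invertibles is dense in $A$. For non-unital $A$, ${\bf sr}(A)$ means ${\bf sr}$ of the unitization.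

Three examples.

* ${\bf sr}(M_m(\mathbb C))=1$: the matrix $a-c$ is invertible for all small $c\ne0$.
* ${\bf sr}(C([0,1]))=1$: approximate $f$ by a piecewise linear $g$. The image of $g$ is a finite union of segments and points, so it has empty interior in $\mathbb C$, and $g-c$ vanishes nowhere for suitable arbitrarily small $c$.
* ${\bf sr}(C([0,1]\times\mathbb T))\ge2$. Let $f(s,x)=(1-s)+sx$ and suppose $h$ vanishes nowhere and $\|f-h\|<1$. Then $h(0,\cdot)$ takes values in the disc $|\zeta-1|<1$, so it has winding number $0$. Also $x\mapsto \bar x\,h(1,x)$ takes values in that disc, so $h(1,\cdot)$ has winding number $1$. But $h(s,\cdot)$ is a homotopy between the two in $\mathbb C\setminus\{0\}$, a contradiction.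

We use four results of Rieffel, Proc. LMS 46 (1983), written [Ri1]:

* (R1) ${\bf sr}(A/J)\le{\bf sr}(A)$ (Theorem 4.3);
* (R2) ${\bf sr}(A)=1$ implies ${\bf sr}(M_m(A))=1$ for all $m$ (Theorem 3.3);
* (R3) ${\bf sr}(A)=1$ if and only if ${\bf sr}(A\otimes\mathcal K)=1$, with $\mathcal K$ the compact operators (Theorem 3.6);
* (R4) ${\bf sr}(A\rtimes\mathbb Z)\le{\bf sr}(A)+1$ (Theorem 7.1).

A finite direct sum has stable rank one as soon as each summand does, since invertibility and approximation are checked in each summand. A direct summand is a quotient, so (R1) applies to it.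

**The direct product.** Let $G=K\times Q$ with $K$ finite and ${\bf sr}(C_r^\ast(Q))=1$. Then
$$C_r^\ast(G)\cong C^\ast(K)\otimes C_r^\ast(Q)\cong\bigoplus_{\sigma\in\mathrm{Irr}(K)}M_{d_\sigma}(C_r^\ast(Q)),\tag{1}$$
and every summand has stable rank one by (R2). So ${\bf sr}(C_r^\ast(G))=1$.

**When every extension is a product.** Suppose $Z(K)=1$ and $\mathrm{Out}(K)=1$, and let $1\to K\to G\to Q\to1$ be any extension. Each $g\in G$ acts on $K$ by conjugation, and this automorphism is conjugation by some $k\in K$; hence $k^{-1}g\in C_G(K)$. So $G=K\cdot C_G(K)$. The two factors commute and $K\cap C_G(K)=Z(K)=1$, so $G=K\times C_G(K)$ with $C_G(K)\cong G/K=Q$. By (1), ${\bf sr}(C_r^\ast(Q))=1$ implies ${\bf sr}(C_r^\ast(G))=1$. This will be Theorem 2(b).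

**The converse direction.** For every extension by a finite group, put $e_K=|K|^{-1}\sum_{k\in K}\lambda_k$. Since $K$ is normal, this is a central projection of $C_r^\ast(G)$. Its range consists of the functions in $\ell^2(G)$ that are constant on the cosets of $K$; after normalization this is $\ell^2(Q)$, and $G$ acts on it through the left regular representation of $Q$. So $e_KC_r^\ast(G)\cong C_r^\ast(Q)$ is a direct summand of $C_r^\ast(G)$, hence a quotient, and (R1) gives ${\bf sr}(C_r^\ast(Q))\le{\bf sr}(C_r^\ast(G))$. This will be Theorem 2(c).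

**What changes for a general extension?** Here $G$ is only assumed to contain $K$ as a finite normal subgroup with $G/K\cong Q$; no section $Q\to G$ is assumed. The sensible plan is to cut $C_r^\ast(G)$ by central projections coming from $C^\ast(K)$ and to recognize each piece as a matrix algebra over $C_r^\ast(Q)$. Take $K=\langle z\rangle\cong\mathbb Z/2$, which is necessarily central. With $e_\pm=\frac12(1\pm\lambda_z)$,
$$C_r^\ast(G)=e_+C_r^\ast(G)\oplus e_-C_r^\ast(G),\qquad e_+C_r^\ast(G)\cong C_r^\ast(Q).$$
The plan stops at the second summand. There $z$ equals $-1$, so the unitaries $e_-\lambda_g$ depend on $g$ and not only on its image in $Q$, and choosing representatives gives only a projective representation of $Q$. Already for the quaternion group, with $Q=\mathbb Z/2\times\mathbb Z/2$, one has $C_r^\ast(Q)=\mathbb C^4$ but $e_-C_r^\ast(G)=M_2(\mathbb C)$. Similarly, if $K$ is not central, $G$ may permute the blocks of $C^\ast(K)$. The hypothesis on $C_r^\ast(Q)$ says nothing direct about these other summands. We shall see that they can fail to have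 stable rank one, so the answer to the question is **no**.

## 2. Extensions of $\Gamma_n\times\mathbb Z$: the statements

For $n\ge2$ let $\Gamma_n=\langle a_1\rangle\ast\langle a_2\rangle\ast\langle a_3\rangle$ be the free product of three copies of $\mathbb Z/n$. Let $\varepsilon:\Gamma_n\to\mathbb Z/n$ be given by $\varepsilon(a_i)=1$, and put $N_n=\ker\varepsilon$.

**Theorem 1.** Let $Q=\Gamma_2\times\mathbb Z$ and
$$G=\big\langle z,t,a_1,a_2,a_3\ \big|\ z^2=a_i^2=1,\ z\text{ central},\ a_i\,t\,a_i^{-1}=zt\big\rangle=(\langle z\rangle\times\langle t\rangle)\rtimes\Gamma_2,\qquad K=\langle z\rangle\cong\mathbb Z/2.$$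
Then $G/K\cong Q$, ${\bf sr}(C_r^\ast(Q))=1$, and ${\bf sr}(C_r^\ast(G))=2$.

An automorphism of $K$ is *class-preserving* if it maps every element to a conjugate. Inner automorphisms are class-preserving; inversion on $\mathbb Z/3$ is not.

**Theorem 2.** Let $K$ be a finite group.

(a) If $Z(K)\ne1$, or if $K$ has an automorphism that is not class-preserving, then there are $n$ and an extension $1\to K\to G\to Q\to1$ with $Q=\Gamma_n\times\mathbb Z$, ${\bf sr}(C_r^\ast(Q))=1$ and ${\bf sr}(C_r^\ast(G))\ge2$. In the second case $G$ can be taken to be a semidirect product $K\rtimes Q$; for instance $K=\mathbb Z/3$, $n=2$, $G=(\mathbb Z/3\rtimes\Gamma_2)\times\mathbb Z$, with each $a_i$ acting by inversion.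

(b) If $Z(K)=1$ and $\mathrm{Out}(K)=1$, then for every extension ${\bf sr}(C_r^\ast(Q))=1$ implies ${\bf sr}(C_r^\ast(G))=1$.

(c) For every $K$, the converse holds: ${\bf sr}(C_r^\ast(G))=1$ implies ${\bf sr}(C_r^\ast(Q))=1$.

The case of centerless $K$ all of whose automorphisms are class-preserving but not all inner is not settled here. Parts (b) and (c) were proved in Section 1.

**Theorem 3.** Let $\Gamma=A\ast B\ast C$ with $A,B,C$ nontrivial, and suppose $\Gamma$ has a free subgroup of finite rank and finite index. Then ${\bf sr}(C_r^\ast(\Gamma))=1$, and ${\bf sr}(C_r^\ast(\Gamma\times\mathbb Z))$ is $1$ if $K_1(C_r^\ast(\Gamma))=0$ and $2$ otherwise.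

**Corollary.** ${\bf sr}(C_r^\ast)=1$ does not pass to finite-index subgroups: ${\bf sr}(C_r^\ast(\Gamma_2\times\mathbb Z))=1$, but ${\bf sr}(C_r^\ast(N_2\times\mathbb Z))\ge2$.

Sections 3 to 5 explain why these groups appear, Sections 6 to 9 prove Theorem 3, and Sections 10 and 11 finish Theorems 1 and 2.

## 3. The class in $K_1$ as an obstruction over an interval

Recall that $K_1(D)$, for unital $D$, is the direct limit of the groups $U(M_m(D))/U_0(M_m(D))$, where $U_0$ is the component of $1$; one may use $GL_m(D)/GL_m(D)_0$ instead. We use freely that $K_1(M_m(D))\cong K_1(D)\cong K_1(D\otimes\mathcal K)$, that $K_1$ does not change when a unit is adjoined, and that $K_1$ of a finite-dimensional algebra is $0$. For example, the winding number gives $K_1(C(\mathbb T))\cong\mathbb Z$. The third example of Section 1 is the case $D=C(\mathbb T)$ of the following.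

**Lemma 1.** If $D$ is unital and $K_1(D)\ne0$, then ${\bf sr}(C([0,1])\otimes D)\ge2$ and ${\bf sr}(C(\mathbb T)\otimes D)\ge2$.

*Proof.* Restricting functions to an arc makes the first algebra a quotient of the second, so by (R1) it suffices to treat the first. Suppose its stable rank is $1$. By (R2), $C([0,1],M_m(D))$ has stable rank $1$ for all $m$. Pick $m$ and a unitary $v\in M_m(D)$ with nonzero class in $K_1(D)$; then $v\notin GL_m(D)_0$. Let $f(s)=(1-s)1+sv$ and choose $h\in C([0,1],GL_m(D))$ with $\|f-h\|<1$. Every element at distance less than $1$ from a unitary is invertible. Hence the segment from $1$ to $h(0)$ and the segment from $h(1)$ to $v$ consist of invertibles. Joining them by the path $h$ connects $1$ to $v$ in $GL_m(D)$, a contradiction. $\square$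

Since $C_r^\ast(\Gamma\times\mathbb Z)\cong C(\mathbb T)\otimes C_r^\ast(\Gamma)$, a factor $\mathbb Z$ makes $K_1(C_r^\ast(\Gamma))$ visible to the stable rank.

## 4. How a finite kernel brings in a subgroup of finite index

Let $\Gamma$ act on a $C^\ast$-algebra $D$. The reduced crossed product $D\rtimes_r\Gamma$ contains the finite sums $\sum d_w\lambda_w$ as a dense subalgebra, with $\lambda_wd\lambda_w^\ast=w(d)$, and it has a faithful conditional expectation $\sum d_w\lambda_w\mapsto d_1$ onto $D$. We use four standard facts. First, $C_r^\ast(M\rtimes\Gamma)=C_r^\ast(M)\rtimes_r\Gamma$. Second, an equivariant surjection $D\to D'$ induces a surjection of reduced crossed products. Third, if $\Gamma$ acts only on the second factor of $D_1\otimes D_2$, where $D_1$ is a matrix algebra or commutative, then $(D_1\otimes D_2)\rtimes_r\Gamma\cong D_1\otimes(D_2\rtimes_r\Gamma)$. Fourth, for $\Gamma=\mathbb Z$ the reduced crossed product is the full one, $D\rtimes\mathbb Z$.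

**Lemma 2.** Let $\varepsilon:\Gamma\to\mathbb Z/n$ be a surjective homomorphism with kernel $N$, and let $\Gamma$ act on $C(\mathbb Z/n)$ by $(wf)(j)=f(j+\varepsilon(w))$. Then $C(\mathbb Z/n)\rtimes_r\Gamma\cong M_n(C_r^\ast(N))$.

*Proof.* Let $E=C(\mathbb Z/n)\rtimes_r\Gamma$ and $q=1_{\{0\}}$. Then $\lambda_wq\lambda_w^\ast=1_{\{-\varepsilon(w)\}}$. So $q\lambda_wq=q(\lambda_wq\lambda_w^\ast)\lambda_w=0$ if $w\notin N$, and $q$ commutes with $\lambda_w$ if $w\in N$.

**Matrix units.** Choose $a\in\Gamma$ with $\varepsilon(a)=1$ and put $e_{ij}=\lambda_{a^i}q\lambda_{a^{-j}}$ for $0\le i,j<n$. Then $e_{ij}^\ast=e_{ji}$. In $e_{ij}e_{kl}=\lambda_{a^i}\,q\lambda_{a^{k-j}}q\,\lambda_{a^{-l}}$ the middle part is $0$ if $j\ne k$ and $q$ if $j=k$, so $e_{ij}e_{kl}=\delta_{jk}e_{il}$. Finally $\sum_ie_{ii}=\sum_i1_{\{-i\}}=1$. Hence $E\cong M_n(qEq)$.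

**The corner.** Since $qf\lambda_wq=f(0)\,q\lambda_wq$, the corner $qEq$ is the closed span of the unitaries $q\lambda_w$ of $qEq$, $w\in N$. The faithful conditional expectation $E\to C(\mathbb Z/n)$ restricts to a faithful state on $qEq$ with $q\lambda_w\mapsto\delta_{w,1}$. The GNS representation of a faithful state is faithful. In it the vectors given by $q\lambda_w$, $w\in N$, form an orthonormal basis, on which $N$ acts by the left regular representation. So $qEq\cong C_r^\ast(N)$. $\square$

**Example: the kernel $\mathbb Z/3$.** Let $\varepsilon:\Gamma\to\mathbb Z/2$ be surjective with kernel $N$, and let $w\in\Gamma$ act on $\mathbb Z/3$ by $k\mapsto(-1)^{\varepsilon(w)}k$. Then $C^\ast(\mathbb Z/3)=C(\{1,\chi,\bar\chi\})$, functions on the three characters; the trivial character is fixed, and $\chi,\bar\chi$ are swapped when $\varepsilon(w)=1$. By Lemma 2,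
$$C_r^\ast(\mathbb Z/3\rtimes\Gamma)\cong C_r^\ast(\Gamma)\oplus M_2(C_r^\ast(N)).\tag{2}$$
After tensoring with $C(\mathbb T)$, the quotient sees $C(\mathbb T)\otimes C_r^\ast(\Gamma)$, but the extension also sees $C(\mathbb T)\otimes M_2(C_r^\ast(N))$. If $K_1(C_r^\ast(N))\ne0$, the latter has stable rank at least $2$ by Lemma 1. So we want a group $\Gamma$ with a finite-index normal subgroup $N$ such that
$$K_1(C_r^\ast(N))\ne0,\qquad {\bf sr}\big(C(\mathbb T)\otimes C_r^\ast(\Gamma)\big)=1 .\tag{3}$$
By Lemma 1 the second condition forces $K_1(C_r^\ast(\Gamma))=0$. So we look for torsion in $\Gamma$ that kills the $K_1$ of $N$.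

**A first candidate, and where it fails.** Let $\Gamma=\mathbb Z/2\ast\mathbb Z/2$, the infinite dihedral group, and $N\cong\mathbb Z$ its infinite cyclic subgroup of index $2$. Then $K_1(C_r^\ast(N))=K_1(C(\mathbb T))\neq0$, and $K_1(C_r^\ast(\Gamma))=0$ by the computation in Lemma 3 below. Nevertheless ${\bf sr}(C(\mathbb T)\otimes C_r^\ast(\Gamma))\ge2$. Indeed $C_r^\ast(\Gamma)=C(\mathbb T)\rtimes\mathbb Z/2$ with the flip $x\mapsto\bar x$. Let $I$ be a nondegenerate closed arc in the open upper half circle. Restriction to the invariant set $I\sqcup\bar I$ gives the quotient $C(I)\otimes(C(\mathbb Z/2)\rtimes\mathbb Z/2)\cong C(I)\otimes M_2(\mathbb C)$, by Lemma 2 for the identity map of $\mathbb Z/2$. So $C(\mathbb T)\otimes C_r^\ast(\Gamma)$ has the quotient $C(I)\otimes M_2(C(\mathbb T))$, which has stable rank at least $2$ by Lemma 1. The vanishing of $K_1$ for the whole algebra is thus not enough, because the $K_1$ of a quotient can reappear. In a simple algebra there are no proper quotients, and the hereditary subalgebras have the same $K$-theory as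 the whole. This suggests larger free products.

## 5. Free products of three cyclic groups

We cite three more results.

* Pimsner, Invent. Math. 86 (1986), written [Pi], in the reduced form for amalgams: for $G=G_1\ast_HG_2$ the sequence
$$K_1(C_r^\ast H)\to K_1(C_r^\ast G_1)\oplus K_1(C_r^\ast G_2)\to K_1(C_r^\ast G)\to K_0(C_r^\ast H)\xrightarrow{(i_{1\ast},-i_{2\ast})}K_0(C_r^\ast G_1)\oplus K_0(C_r^\ast G_2)$$
is exact.
* Pimsner–Voiculescu, J. Operator Theory 8 (1982), written [PV]: $K_1(C_r^\ast(F_r))\cong\mathbb Z^r$ for the free group $F_r$ of rank $r$.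
* Paschke–Salinas, Pacific J. Math. 82 (1979), written [PS]: $C_r^\ast(G_1\ast G_2)$ is simple if $|G_1|\ge2$ and $|G_2|\ge3$.

**Lemma 3.** Let $n\ge2$. The group $N_n$ is free of finite rank $r\ge1$ and has index $n$ in $\Gamma_n$; moreover $K_1(C_r^\ast(N_n))\ne0$ and $K_1(C_r^\ast(\Gamma_n))=0$.

*Proof.* The map $\varepsilon$ is injective on each factor $\langle a_i\rangle$, so $N_n$ meets all conjugates of the factors trivially and is free by Kurosh's theorem. It has index $n$ in a finitely generated group, so its rank $r$ is finite. It contains $a_1a_2^{-1}\ne1$, so $r\ge1$. By [PV], $K_1(C_r^\ast(N_n))\cong\mathbb Z^r\ne0$.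

For $\Gamma_n$ apply [Pi] with $H=1$, first to $\mathbb Z/n\ast\mathbb Z/n$ and then to $\mathbb Z/n\ast(\mathbb Z/n\ast\mathbb Z/n)$. Each time the $K_1$-groups of the two factors vanish: finite groups have finite-dimensional algebras, and the first application supplies the vanishing needed for the second. Each time the last map $\mathbb Z=K_0(\mathbb C)\to K_0\oplus K_0$, $1\mapsto([1],-[1])$, is injective, since the canonical trace takes the value $1$ on $[1]$. By exactness $K_1=0$. $\square$

So $\Gamma_n$ satisfies the hypotheses of Theorem 3 with $K_1(C_r^\ast(\Gamma_n))=0$. Once Theorem 3 is proved, we shall know that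
$${\bf sr}(C_r^\ast(\Gamma_n\times\mathbb Z))=1\qquad\text{for every }n\ge2.\tag{4}$$

## 6. Distance to the invertibles is at most the 2-norm

In Sections 6 to 9, $\Gamma=A\ast B\ast C$ is as in Theorem 3 and $\mathcal B=C_r^\ast(\Gamma)$. Since $\Gamma$ has a finitely generated subgroup of finite index, it is finitely generated. Let $\tau$ be the canonical trace, which is faithful, and $\|x\|_2=\tau(x^\ast x)^{1/2}\le\|x\|$. For $x=\sum x_s\lambda_s\in\mathbb C\Gamma$ we have $\|x\|_2^2=\sum|x_s|^2$.

The goal of this section is that every $b\in\mathcal B$ can be approximated by invertibles with error as close to $\|b\|_2$ as we like, uniformly for families over a compact space. The mechanism is that if $x$ has spectral radius less than $\mu$, then $x-\mu$ is invertible, within $\mu$ of $x$. So we want elements whose spectral radius is bounded by the $2$-norm. This fails for a given element: $f=\frac12(1+\lambda_a)$ with $a^2=1\ne a$ is a projection with $\|f\|_2=1/\sqrt2$, but its spectral radius is $1$, because powers overlap. We cure this by multiplying $f$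 on both sides by group elements. Two things are needed: norms of powers must be controlled by their $2$-norms, and the products in a power must not overlap.

Haagerup, Invent. Math. 50 (1979), written [Ha], proves: if $F$ is free and $x\in\mathbb CF$ is supported on words of length $k$, then $\|\lambda(x)\|\le(k+1)\|x\|_2$.

**Lemma 4 (rapid decay).** Fix a finite symmetric generating set of $\Gamma$. There is a constant $c_0$ such that $\|x\|\le c_0(1+L)^2\|x\|_2$ for all $L\ge0$ and all $x\in\mathbb C\Gamma$ supported in the ball of radius $L$.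

(In $\mathbb Z$, for comparison, Cauchy–Schwarz alone gives $\|x\|\le\sum_{|j|\le L}|x_j|\le\sqrt{2L+1}\,\|x\|_2$.)

*Proof.* Let $F$ be free of finite rank and finite index, $\Gamma=\bigsqcup_{j=1}^kFr_j$ with $r_1=1$, and $R=\max_j|r_j|$. Write $x=\sum_jx_j\lambda_{r_j}$ with $x_j\in\mathbb CF$. An element of the support of $x_j$ has the form $\gamma r_j^{-1}$ with $|\gamma|\le L$, so its $\Gamma$-length is at most $L+R$.

**Comparing lengths.** Let $w=s_1\cdots s_l\in F$ with generators $s_i$ of $\Gamma$, let $\rho_i$ be the representative of the coset $Fs_1\cdots s_i$, and note $\rho_0=\rho_l=1$. Since $F\rho_{i-1}s_i=F\rho_i$, each $\rho_{i-1}s_i\rho_i^{-1}$ lies in $F$, and $w=\prod_i\rho_{i-1}s_i\rho_i^{-1}$. The factors come from a fixed finite subset of $F$. So there is a fixed integer $c\ge1$ such that an element of $F$ of $\Gamma$-length $l$ has $F$-length at most $cl$.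

**The estimate.** Let $M$ be the integer part of $c(L+R)$ and let $x_j^{(i)}$ be the part of $x_j$ on words of $F$-length $i$. The norm of $x_j$ is the same in $C_r^\ast(F)$ and in $C_r^\ast(\Gamma)$, since $\ell^2(\Gamma)$ is a multiple of $\ell^2(F)$ as a representation of $F$. By [Ha] and Cauchy–Schwarz,
$$\|x_j\|\le\sum_{i\le M}(i+1)\|x_j^{(i)}\|_2\le\Big(\sum_{i\le M}(i+1)^2\Big)^{1/2}\|x_j\|_2\le(M+1)^2\|x_j\|_2 .$$
Also $\sum_j\|x_j\|_2\le\sqrt k\,\|x\|_2$. Since $M+1\le1+c(L+R)\le(1+c+cR)(1+L)$, the constant $c_0=\sqrt k\,(1+c+cR)^2$ works. $\square$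

**Lemma 5 (free semigroups).** For every finite nonempty $S\subset\Gamma$ there are $g,h\in\Gamma$ such that for all $n\ge1$ the map $S^n\to\Gamma$, $(s_1,\dots,s_n)\mapsto gs_1h\,gs_2h\cdots gs_nh$, is injective.

*Proof.* Let $|\cdot|$ now be the syllable length of normal forms in $A\ast B\ast C$; for instance $|aba|=3$ if $1\ne a\in A$, $1\ne b\in B$. If $x=x_1\cdots x_k$ and $y=y_1\cdots y_l$ are normal forms, let $j$ be the number of cancellations in $xy$, that is, the largest $j\le\min(k,l)$ with $y_i=x_{k+1-i}^{-1}$ for $i\le j$. After the cancellations, $x_{k-j}$ and $y_{j+1}$ (if both exist) either lie in different factors or merge into one nontrivial letter. So the normal form of $xy$ begins with the first $k-j-1$ letters of $x$ and ends with the last $l-j-1$ letters of $y$ (no assertion if such a number is negative).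

Fix nontrivial $a\in A$, $b\in B$, $c\in C$. Let $m=\max_S|s|$, $N=2m+2$, $h=(ab)^Nc$, so $|h|=4m+5$, and $g=(ac)^M$ with $2M\ge m+2N+4$. Let $X$ be the set of elements whose normal form begins with a letter from $A$. We show that the elements $gsh$ map $X$ into pairwise disjoint subsets of $X$.

**Step 1: the end of $sh$.** For $s\in S$ at most $m$ letters cancel in $sh$. So the normal form of $sh$ ends with the last $|h|-m-1=3m+4$ letters of $h$, and in particular with $bc$. Hence for $x\in X$ the normal form of $shx$ is the concatenation of those of $sh$ and $x$.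

**Step 2: disjointness.** If $s\ne s'$ in $S$, then $shX\cap s'hX=\emptyset$. Suppose not, with $|sh|\le|s'h|$ say. By Step 1 the normal form of $sh$ is a prefix of that of $s'h$. Let $d=|s'h|-|sh|\le(|h|+m)-(|h|-m)=2m$. Since $sh\ne s'h$, we have $d\ge1$. The letter of $s'h$ at position $|sh|=|s'h|-d$ is the last letter of $sh$, which is $c$. This position is the $(d+1)$-st from the end, and $d+1\le2m+1\le3m+4$. By Step 1 for $s'$, the letter there is the letter of $h$ at position $|h|-d$. As $1\le d\le 2m<2N$, this is $a$ or $b$, a contradiction.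

**Step 3: $gshX\subset X$.** Let $y=shx$ with $x\in X$. Its normal form has the letter $b$ at position $|sh|-1$, while all letters of $g$ lie in $A\cup C$. So at most $|sh|-2\le m+2N-1$ letters cancel in $gy$. As $2M-(m+2N-1)-1\ge1$, the first letter $a$ of $g$ survives, and $gy\in X$.

**Step 4: conclusion.** Suppose two products given by different tuples in $S^n$ agree. Cancel on the left up to the first index where the tuples differ, and apply both sides to some $x\in X$. By Step 3 the remaining factors on the right keep $x$ in $X$. So $gshX$ and $gs'hX$ meet for some $s\ne s'$, contradicting Step 2. $\square$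

**Lemma 6.** Let $J$ be a nonempty compact Hausdorff space, $b\in C(J,\mathcal B)$, and $\rho>\rho_0:=\sup_J\|b(t)\|_2$. Then $\mathrm{dist}(b,GL(C(J,\mathcal B)))<\rho$.

*Proof.* Choose $\delta>0$ with $\rho_0+3\delta<\rho$. The algebraic tensor product of $C(J)$ and $\mathbb C\Gamma$ is dense in $C(J,\mathcal B)$, so there is $f=\sum_{s\in S}f_s\lambda_s$ with $S$ finite nonempty, $f_s\in C(J)$ and $\|f-b\|<\delta$. Then $\sup_J\|f(t)\|_2\le\rho_0+\delta$.

Take $g,h$ from Lemma 5 and put $x=\lambda_gf\lambda_h$, so $x(t)=\sum_sf_s(t)\lambda_{gsh}$. In the expansion of $x(t)^n$ the group elements belonging to different tuples are different, hence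
$$\|x(t)^n\|_2^2=\sum_{(s_1,\dots,s_n)}\prod_i|f_{s_i}(t)|^2=\Big(\sum_s|f_s(t)|^2\Big)^n=\|f(t)\|_2^{2n}.$$
Let $R$ be the maximal word length of $gsh$, $s\in S$, for the generating set of Lemma 4. Then $x(t)^n$ is supported in the ball of radius $nR$, and Lemma 4 gives $\|x^n\|\le c_0(1+nR)^2(\rho_0+\delta)^n$. Taking $n$-th roots, the spectral radius of $x$ in $C(J,\mathcal B)$ is at most $\rho_0+\delta$. With $\mu=\rho_0+2\delta$, $x-\mu$ is invertible. So
$$f-\mu\lambda_g^{-1}\lambda_h^{-1}=\lambda_g^{-1}(x-\mu)\lambda_h^{-1}$$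
is invertible, and its distance from $b$ is less than $\mu+\delta<\rho$. $\square$

## 7. Polar parts and elements at distance one from the invertibles

Lemma 6 is useful only if the $2$-norm is smaller than a distance we care about. This section shows that if invertibles are not dense, there is an element of norm at most $1$ at distance at least $1$ from them.

In the polar decomposition $a=v|a|$ the partial isometry $v$ usually lies outside the algebra. For $a(s)=s$ in $C([-1,1])$, $v$ is the sign function. Yet for each $\lambda>0$ there is a continuous unitary $u$ with $u(s)=\mathrm{sign}(s)$ for $|s|>\lambda$: run along the unit circle from $-1$ to $1$. The next lemma says that the distance to the invertibles is exactly what governs the existence of such $u$. Part (ii) carries a weak inequality; part (i) needs a strict one.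

**Lemma 7 (Pedersen, Rørdam).** Let $\mathcal A\subset B(H)$ be a unital $C^\ast$-algebra, $a=v|a|\in\mathcal A$ (polar decomposition in $B(H)$), $k=|a|$, $\lambda>0$, and $E_\lambda=1_{(\lambda,\infty)}(k)$.

(i) If $\mathrm{dist}(a,GL(\mathcal A))<\lambda$, there is a unitary $u\in\mathcal A$ with $uE_\lambda=vE_\lambda$. Consequently $u(k-\lambda)_+=a\,\kappa(k)$ with $\kappa(r)=(r-\lambda)_+/r$, $\kappa(0)=0$.

(ii) If $u\in\mathcal A$ is unitary and $uE_\lambda=vE_\lambda$, then $\mathrm{dist}(a,GL(\mathcal A))\le\lambda$.

*Proof of (ii).* For $\eta>0$ the element $u((k-\lambda)_++\eta)\in\mathcal A$ is invertible. Since $(k-\lambda)_+=E_\lambda(k-\lambda)_+$, we have $u(k-\lambda)_+=v(k-\lambda)_+$, and this is within $\lambda$ of $vk=a$. Let $\eta\to0$.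

*Proof of (i).* Choose $0<\lambda_0<\lambda$ and $b\in GL(\mathcal A)$ with $\|a-b\|<\lambda_0$. Put $k_0=\max(k,\lambda_0)$, $w=ak_0^{-1}$, $b'=bk_0^{-1}$, $d=w-b'$ and $E=E_{\lambda_0}$. Recall that $v^\ast v=1_{(0,\infty)}(k)$, so $v^\ast vE=E$.

**Step 1: an invertible that agrees with $v$ on $E$.** We have $\|w\|=\|kk_0^{-1}\|\le1$ and $\|d\|\le\|a-b\|\,\lambda_0^{-1}<1$. Since $kk_0^{-1}E=E$, also $wE=vE$ and $w^\ast wE=E$. Let $c=(1-dw^\ast)^{-1}b'\in GL(\mathcal A)$. From
$$b'E=(w-d)E=(w-dw^\ast w)E=(1-dw^\ast)wE$$
we get $cE=wE=vE$.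

**Step 2: correct $c$ so that its polar part can be controlled.** Let $\theta$ be continuous on $[0,\infty)$ with $0\le\theta\le1$, $\theta=0$ on $[0,\lambda_0]$ and $\theta=1$ on $[\lambda,\infty)$, and write $\theta$ also for $\theta(k)=\theta(k)E$. The element $v\theta=a\cdot(\theta(r)/r)(k)$ belongs to $\mathcal A$, and so does $v\theta^{1/2}$ for the same reason. Hence $v\theta v^\ast=(v\theta^{1/2})(v\theta^{1/2})^\ast\in\mathcal A$. Put
$$c'=(1-v\theta v^\ast)c+v\theta\in\mathcal A.$$
Since $v\theta=v\theta v^\ast vE$ and $c-vE=c-cE=c(1-E)$,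
$$c'=c-v\theta v^\ast(c-vE)=c-v\theta v^\ast c(1-E)=(1-\nu)c,\qquad\nu=v\theta v^\ast c(1-E)c^{-1}.$$
From $cE=vE$ we get $c^{-1}vE=E$, so $(1-E)c^{-1}v\theta=(1-E)E\theta=0$, and therefore $\nu^2=0$. As $\nu=1-c'c^{-1}\in\mathcal A$, the element $1-\nu$ has the inverse $1+\nu\in\mathcal A$, and $c'$ is invertible in $\mathcal A$. Moreover $c'E=cE=vE$, and since $E_\lambda\le E$, $c'E_\lambda=vE_\lambda$.

**Step 3: $c'$ is isometric on $E_\lambda$, and $E_\lambda$ reduces $|c'|$.** Let $F=vE_\lambda v^\ast$. Since $E_\lambda v^\ast v=E_\lambda$ and $E_\lambda\theta=E_\lambda$,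
$$F(1-v\theta v^\ast)=vE_\lambda v^\ast-vE_\lambda\theta v^\ast=0,\qquad\text{so}\qquad Fc'=Fv\theta=vE_\lambda\theta=vE_\lambda .$$
Taking adjoints, $c'^\ast F=E_\lambda v^\ast$. Since $vE_\lambda=FvE_\lambda$,
$$c'^\ast c'E_\lambda=c'^\ast vE_\lambda=c'^\ast FvE_\lambda=E_\lambda v^\ast vE_\lambda=E_\lambda .$$
By functional calculus $|c'|^{-1}E_\lambda=E_\lambda$. So the unitary $u=c'|c'|^{-1}\in\mathcal A$ satisfies $uE_\lambda=c'E_\lambda=vE_\lambda$. Finally $u(k-\lambda)_+=v(k-\lambda)_+=vk\,\kappa(k)=a\kappa(k)$. $\square$

**Lemma 8.** If $\mathcal A$ is a unital $C^\ast$-algebra with ${\bf sr}(\mathcal A)\ne1$, there is $b\in\mathcal A$ with $\|b\|\le1$ and $\mathrm{dist}(b,GL(\mathcal A))\ge1$.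

(Example: in $C$ of the closed unit disc take $b(\zeta)=\zeta$. If the distance were less than some $\lambda<1$, Lemma 7(i) would give a continuous unitary function on the disc equal to $\zeta$ on the boundary circle, which the winding number forbids.)

*Proof.* Represent $\mathcal A$ faithfully on $H$. Pick $a_0=v|a_0|$ with $d=\mathrm{dist}(a_0,GL(\mathcal A))>0$ and put $k=|a_0|$, $\psi(r)=\min(r/d,1)$,
$$b=v\psi(k)=a_0\min(1/d,1/k)\in\mathcal A,$$
where $r\mapsto\min(1/d,1/r)$ is continuous on $[0,\infty)$ with value $1/d$ near $0$. Then $\|b\|\le1$, $b^\ast b=\psi(k)^2$, so $|b|=\psi(k)$; since $\psi(k)$ and $k$ have the same kernel, $v$ is the polar part of $b$. Suppose $\mathrm{dist}(b,GL(\mathcal A))<\mu$ with $0<\mu<1$. By Lemma 7(i) there is a unitary $u\in\mathcal A$ with $uE=vE$, where $E=1_{(\mu,\infty)}(\psi(k))=1_{(\mu d,\infty)}(k)$. Now Lemma 7(ii), applied to $a_0$ with $\lambda=\mu d$, gives $\mathrm{dist}(a_0,GL(\mathcal A))\le\mu d<d$, a contradiction. $\square$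

We also need: if $x\in\mathcal B$, $\|x\|\le1$ and $\|x\|_2=1$, then $x$ is unitary. Indeed $1-x^\ast x\ge0$ and $1-xx^\ast\ge0$ both have trace $0$, and $\tau$ is faithful.

**Lemma 9.** ${\bf sr}(\mathcal B)=1$.

*Proof.* Otherwise take $b$ from Lemma 8 with $\mathcal A=\mathcal B$. It is not invertible, so it is not unitary, so $\|b\|_2<1$. Lemma 6 with $J$ a point gives $\mathrm{dist}(b,GL(\mathcal B))<1$, a contradiction. $\square$

## 8. Loops in $C_r^\ast(\Gamma)$ when $K_1$ vanishes

Now we want ${\bf sr}(C(\mathbb T,\mathcal B))=1$. Repeating the proof of Lemma 9, take $b\in C(\mathbb T,\mathcal B)$ with $\|b\|\le1$ at distance at least $1$ from the invertibles. To apply Lemma 6 we need $\sup_t\|b(t)\|_2<1$, and here the argument stops: $b$ is not invertible, but $b(t)$ may be unitary for some $t$, and then $\|b(t)\|_2=1$. Near such $t$, however, $b(t)$ is invertible and has a polar part of its own. So we have good unitaries on two parts of the circle, and must join them where the parts meet. There both unitaries agree with the polar part of $b$ on the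 large spectral values of $|b|$. Their difference lives in a hereditary subalgebra, and this is where simplicity and $K_1(\mathcal B)=0$ enter.

A $C^\ast$-subalgebra $\mathcal H\subset\mathcal B$ is *hereditary* if $0\le x\le y\in\mathcal H$ implies $x\in\mathcal H$, and *full* if it lies in no proper closed two-sided ideal. In $M_2(\mathbb C)$, for instance, $e_{11}M_2(\mathbb C)e_{11}\cong\mathbb C$ is hereditary and full. We use two more results:

* L. G. Brown, Pacific J. Math. 71 (1977), written [Br]: a full hereditary subalgebra $\mathcal H$ of a separable $\mathcal B$ satisfies $\mathcal H\otimes\mathcal K\cong\mathcal B\otimes\mathcal K$;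
* Rieffel, J. Operator Theory 17 (1987), Theorem 2.10, written [Ri2]: if $A$ is unital and ${\bf sr}(A)=1$, then $U(A)/U_0(A)\to K_1(A)$ is an isomorphism.

**Lemma 10.** Suppose $K_1(\mathcal B)=0$. Let $e\in\mathcal B$ be positive and $y\in\mathcal B$ unitary with $ye=e$. Then there is a continuous path of unitaries $y_s\in\mathcal B$, $s\in[0,1]$, with $y_0=1$, $y_1=y$ and $y_se=e$ for all $s$.

*Proof.* Since $y$ is unitary, $y^\ast e=y^\ast ye=e$, and taking adjoints, $ey=e$. So $y-1$ lies in
$$\mathcal H=\{x\in\mathcal B:xe=ex=0\}.$$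
This is a $C^\ast$-subalgebra. It is hereditary: if $0\le x\le x'\in\mathcal H$, then $0\le exe\le ex'e=0$, so $x^{1/2}e=0$ and $xe=ex=0$. It suffices to find a path of unitaries in $1+\mathcal H$ from $1$ to $y$. If $\mathcal H=0$, then $y=1$ and there is nothing to do. Let $\mathcal H\ne0$.

**Step 1: $\mathcal H$ has the $K_1$ and the stable rank of $\mathcal B$.** By [PS] with $G_1=A$ and $G_2=B\ast C$, which is infinite, $\mathcal B$ is simple. So $\mathcal H$ is full. As $\mathcal B$ is separable, [Br] gives $\mathcal H\otimes\mathcal K\cong\mathcal B\otimes\mathcal K$. Hence $K_1(\mathcal H)\cong K_1(\mathcal B)=0$. By Lemma 9 and (R3), first for $\mathcal B$ and then for $\mathcal H$, ${\bf sr}(\mathcal H)=1$.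

**Step 2: connect in the unitization.** Let $\mathcal H^+$ be $\mathcal H$ with a unit adjoined, also if $\mathcal H$ already has a unit; in that case $\mathcal H^+\cong\mathcal H\oplus\mathbb C$. In all cases ${\bf sr}(\mathcal H^+)=1$ and $K_1(\mathcal H^+)=K_1(\mathcal H)=0$. By [Ri2], $U(\mathcal H^+)=U_0(\mathcal H^+)$; as the unitary group is locally path-connected, it is path-connected. The element $1+(y-1)\in\mathcal H^+$ is unitary, because with $x=y-1$ the relations $x+x^\ast+x^\ast x=0=x+x^\ast+xx^\ast$ hold in $\mathcal H$. Join $1$ to it by a path of unitaries in $\mathcal H^+$. The scalar part of the path is a path in $\mathbb T$ that equals $1$ at both ends. Multiply by its complex conjugate, so that the path lies in $1+\mathcal H$. Finally apply the unital homomorphism $\mathcal H^+\to\mathcal H+\mathbb C1_{\mathcal B}$. $\square$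

**Lemma 11.** If $K_1(\mathcal B)=0$, then ${\bf sr}(C(\mathbb T,\mathcal B))=1$.

*Proof.* Otherwise Lemma 8 gives $b\in C(\mathbb T,\mathcal B)$ with $\|b\|\le1$ and $\mathrm{dist}(b,GL(C(\mathbb T,\mathcal B)))\ge1$. We construct an invertible at distance less than $1$.

**Step 1: cut the circle.** Let $V=\{t:b(t)\text{ unitary}\}$, which is closed, and $U=\{t:b(t)\text{ invertible}\}$, which is open. Then $V\subset U$, and $U\ne\mathbb T$ since $b$ is not invertible. Cover the compact set $V$ by finitely many open arcs whose closures are nondegenerate arcs in $U$, and let $I$ be the union of the closures. As $I\subset U\ne\mathbb T$, $I$ is a finite (possibly empty) disjoint union of nondegenerate closed arcs with $V\subset\mathrm{int}\,I$. Put $J=\mathbb T\setminus\mathrm{int}\,I$. It is nonempty, and it is a finite disjoint union of nondegenerate closed arcs, or all of $\mathbb T$. The set $I\cap J$ consists of the finitely many endpoints of the arcs of $I$.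

**Step 2: unitaries on $J$.** For $t\in J$ the element $b(t)$ is not unitary, so $\|b(t)\|_2<1$, and by compactness $\sup_J\|b(t)\|_2<1$. By Lemma 6 there is $\mu\in(0,1)$ with $\mathrm{dist}(b|_J,GL(C(J,\mathcal B)))<\mu$. If $J=\mathbb T$, this is already a contradiction. In general put $h(t)=|b(t)|$ and $\kappa(r)=(r-\mu)_+/r$, $\kappa(0)=0$. Lemma 7(i) in $C(J,\mathcal B)$ gives a unitary $u\in C(J,\mathcal B)$ with
$$u(t)(h(t)-\mu)_+=b(t)\kappa(h(t)),\qquad t\in J.\tag{5}$$

**Step 3: unitaries on $I$.** On $I$ the element $b(t)$ is invertible. So $w(t)=b(t)h(t)^{-1}$ is a continuous unitary-valued function, and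
$$w(t)(h(t)-\mu)_+=b(t)\kappa(h(t)),\qquad t\in I.\tag{6}$$

**Step 4: connect at the boundary points.** Let $t_0\in I\cap J$, $w=w(t_0)$, $e=(h(t_0)-\mu)_+$ and $y=w^\ast u(t_0)$. By (5) and (6), $ye=w^\ast b(t_0)\kappa(h(t_0))=w^\ast we=e$. Take $y_s$ from Lemma 10 and put $u_s=wy_s$. Then $u_0=w(t_0)$, $u_1=u(t_0)$, and
$$u_se=we=b(t_0)\kappa(h(t_0))\qquad\text{for all }s.\tag{7}$$

**Step 5: invertible values near $b$.** Choose $\eta>0$ with $\mu+2\eta<1$. Put $f=w((h-\mu)_++\eta)$ on $I$ and $f=u((h-\mu)_++\eta)$ on $J$. At $t_0\in I\cap J$ this gives two values, $w(t_0)(e+\eta)$ and $u(t_0)(e+\eta)$, which are joined by the path $u_s(e+\eta)$. All these elements are invertible, each being a unitary times a positive element that is at least $\eta$. By (5), (6) and (7) each of them is within $\mu+\eta$ of the corresponding value of $b$, because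
$$\|b\kappa(h)-b\|\le\|h(1-\kappa(h))\|\le\mu,\qquad\text{as } r(1-\kappa(r))=\min(r,\mu).$$

**Step 6: patch.** For small $\epsilon>0$ the arcs of radius $\epsilon$ about the points of $I\cap J$ are disjoint, and each has one half in $I$ and one in $J$. Let $p:\mathbb T\to\mathbb T$ be the identity outside these arcs. On the arc about $t_0$, let $p$ send the concentric closed arc of radius $\epsilon/2$ to $t_0$ and stretch each of the two remaining arcs affinely onto the corresponding half of the arc of radius $\epsilon$. Then $p$ is continuous and moves no point by more than $\epsilon$. Define $\tilde f(t)=f(p(t))$ outside the open collapsed arcs, where at an endpoint of a collapsed arc we use the value from the side ($I$ or $J$) on which that endpoint lies. On the collapsed arc about $t_0$ let $\tilde f$ run through $u_s(e+\eta)$, from the $I$-side ($s=0$) to the $J$-side ($s=1$). The values match at the ends, so $\tilde f\in C(\mathbb T,\mathcal B)$. It is invertible at every point, hence invertible, and $\|\tilde f-b\circ p\|\le\mu+\eta$ by Step 5. By uniform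 continuity $\|b\circ p-b\|<\eta$ for $\epsilon$ small. So $\|\tilde f-b\|<\mu+2\eta<1$, a contradiction. $\square$

## 9. Theorem 3 and the failure for finite-index subgroups

*Proof of Theorem 3.* ${\bf sr}(\mathcal B)=1$ is Lemma 9. Next, $C_r^\ast(\Gamma\times\mathbb Z)\cong C(\mathbb T)\otimes\mathcal B=\mathcal B\rtimes\mathbb Z$ with the trivial action, so its stable rank is at most ${\bf sr}(\mathcal B)+1=2$ by (R4). If $K_1(\mathcal B)=0$, it is $1$ by Lemma 11. If $K_1(\mathcal B)\ne0$, it is at least $2$ by Lemma 1, hence equal to $2$. $\square$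

With Lemma 3 this proves (4).

*Proof of the Corollary.* The first claim is (4) for $n=2$. The group $N_2\times\mathbb Z$ has index $2$ in $\Gamma_2\times\mathbb Z$. Since $C_r^\ast(N_2\times\mathbb Z)\cong C(\mathbb T)\otimes C_r^\ast(N_2)$ and $K_1(C_r^\ast(N_2))\ne0$, Lemma 1 gives stable rank at least $2$. $\square$

So (3) holds for $\Gamma=\Gamma_2$ and $N=N_2$. By (2), the group $G=(\mathbb Z/3\rtimes\Gamma_2)\times\mathbb Z$ with each $a_i$ acting by inversion has $C(\mathbb T)\otimes M_2(C_r^\ast(N_2))$ as a direct summand of $C_r^\ast(G)$. Hence ${\bf sr}(C_r^\ast(G))\ge2$, while $Q=\Gamma_2\times\mathbb Z$ has ${\bf sr}(C_r^\ast(Q))=1$. This already answers the question, with $K=\mathbb Z/3$.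

## 10. Rotations of the circle from a central element

For $K=\mathbb Z/2$ no automorphism permutes the two characters. Instead we let $\Gamma$ multiply the generator $t$ of the factor $\mathbb Z$ by a central element $z$ of $K$. Where $z$ acts as a scalar $\zeta\ne1$, this becomes a rotation of the circle dual to $\langle t\rangle$, and restricting to an orbit of small arcs gives the algebra of Lemma 2 over an interval. We prove Theorem 1 together with Theorem 2(a) for $Z(K)\ne1$.

Let $K$ be finite, $z\in Z(K)$ of prime order $p$, and $\Gamma=\Gamma_p$. Let $\Gamma$ act on $K\times\langle t\rangle$, with $t$ of infinite order, through $\varepsilon$ and the automorphism $\alpha$ defined by $\alpha|_K=\mathrm{id}$, $\alpha(t)=tz$; it has order $p$. Put $G=(K\times\langle t\rangle)\rtimes\Gamma$. Then $wtw^{-1}=tz^{\varepsilon(w)}$ for $w\in\Gamma$, and $K$ commutes with $t$ and $\Gamma$. So $K\lhd G$ and $G/K\cong\Gamma_p\times\mathbb Z=Q$, with ${\bf sr}(C_r^\ast(Q))=1$ by (4). For $K=\mathbb Z/2$, $p=2$, this is the group of Theorem 1.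

**Step 1: a direct summand where $z$ is a nontrivial scalar.** A central element acts by a scalar in each irreducible representation, and $z\ne1$ acts nontrivially in some of them. Choose $\pi\in\mathrm{Irr}(K)$, of dimension $d$, with $\pi(z)=\zeta1$, $\zeta\ne1$. As $p$ is prime, $\zeta$ is a primitive $p$-th root of unity. Let $p_\pi\in C^\ast(K)$ be the corresponding central projection. It commutes with $K$, $t$ and $\Gamma$, so it is central in $C_r^\ast(G)=C_r^\ast(K\times\langle t\rangle)\rtimes_r\Gamma$. We have $p_\pi C_r^\ast(K\times\langle t\rangle)\cong M_d\otimes C(\mathbb T)$ via $p_\pi k\mapsto\pi(k)\otimes1$ and $p_\pi t\mapsto1\otimes\iota$, $\iota(x)=x$. Since $w$ sends $t$ to $tz^{\varepsilon(w)}$, it sends $\iota$ to $\zeta^{\varepsilon(w)}\iota$. So it acts by $\mathrm{id}\otimes\rho_{\varepsilon(w)}$ with $(\rho_jf)(x)=f(\zeta^jx)$. Hence $C_r^\ast(G)$ has the direct summand $M_d\otimes(C(\mathbb T)\rtimes_r\Gamma)$.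

**Step 2: restrict to an orbit of arcs.** Let $I\subset\mathbb T$ be a closed nondegenerate arc so small that $Y=\bigsqcup_{j\in\mathbb Z/p}\zeta^jI$ is a disjoint union. Restriction to the closed invariant set $Y$ gives a surjection $C(\mathbb T)\rtimes_r\Gamma\to C(Y)\rtimes_r\Gamma$. Identify $C(Y)$ with $C(I)\otimes C(\mathbb Z/p)$ by sending $f$ to $(x,j)\mapsto f(\zeta^jx)$. Since $(\rho_{\varepsilon(w)}f)(\zeta^jx)=f(\zeta^{j+\varepsilon(w)}x)$, $\Gamma$ acts only on $C(\mathbb Z/p)$, by $(wf)(j)=f(j+\varepsilon(w))$. By Lemma 2,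
$$C(Y)\rtimes_r\Gamma\cong C(I)\otimes M_p(C_r^\ast(N_p)).$$

**Step 3: the lower bound.** So $C_r^\ast(G)$ has the quotient $C(I)\otimes M_{dp}(C_r^\ast(N_p))$. By Lemma 3, $K_1(M_{dp}(C_r^\ast(N_p)))\cong K_1(C_r^\ast(N_p))\ne0$. Lemma 1 and (R1) give ${\bf sr}(C_r^\ast(G))\ge2$.

**Step 4: the upper bound.** From $wt=tz^{\varepsilon(w)}w$ and the centrality of $z$ we get $twt^{-1}=z^{-\varepsilon(w)}w$. As $\Gamma$ commutes with $K$, the subgroup generated by them is $K\times\Gamma$, it is normalized by $t$, and $G=(K\times\Gamma)\rtimes\langle t\rangle$. So $C_r^\ast(G)=C_r^\ast(K\times\Gamma)\rtimes\mathbb Z$. By (1), $C_r^\ast(K\times\Gamma)\cong\bigoplus_\sigma M_{d_\sigma}(C_r^\ast(\Gamma))$, which has stable rank $1$ by Lemma 9 and (R2). By (R4), ${\bf sr}(C_r^\ast(G))\le2$. $\square$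

This proves Theorem 1 and the first case of Theorem 2(a).

## 11. Automorphisms that move a conjugacy class

It remains to prove Theorem 2(a) when $K$ has an automorphism $\varphi$ that is not class-preserving. For $K=\mathbb Z/3$ we used the explicit decomposition (2). In general we let $K_0(C^\ast(K))$ produce a class in $K_1$.

**Step 1: a moved representation.** Let $n\ge2$ be the order of $\varphi$. There is $k\in K$ with $\varphi(k)$ not conjugate to $k$. Irreducible characters separate conjugacy classes, so $\pi\circ\varphi\not\cong\pi$ for some $\pi\in\mathrm{Irr}(K)$; equivalently $\pi\circ\varphi^{-1}\not\cong\pi$.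

**Step 2: the group.** Let $\Gamma_n$ act on $K$ with each $a_i$ acting by $\varphi$, which is possible since $\varphi^n=1$. Put $G'=K\rtimes\Gamma_n$ and
$$G=G'\times\mathbb Z=K\rtimes(\Gamma_n\times\mathbb Z),\qquad Q=\Gamma_n\times\mathbb Z,$$
with $\mathbb Z$ acting trivially on $K$. By (4), ${\bf sr}(C_r^\ast(Q))=1$. Since $C_r^\ast(G)=C(\mathbb T)\otimes C_r^\ast(G')$, by Lemma 1 it suffices to show $K_1(C_r^\ast(G'))\ne0$.

**Step 3: a class in $K_0(C^\ast(K))$ that dies on both sides.** With $L=K\rtimes_\varphi\mathbb Z/n$ and $G_2=L\ast_KL$ we have $G'=L\ast_KG_2$. Let $e\in C^\ast(K)$ be a minimal projection in the block of $\pi$, and let $\sigma\in L$ be the generator of $\mathbb Z/n$, so $\sigma k\sigma^{-1}=\varphi(k)$. For $\pi'\in\mathrm{Irr}(K)$ we have $\pi'(\sigma e\sigma^{-1})=(\pi'\circ\varphi)(e)$, which is nonzero exactly when $\pi'\circ\varphi\cong\pi$. So $\sigma e\sigma^{-1}$ is a minimal projection in the block of $\pi\circ\varphi^{-1}\not\cong\pi$. As $K_0(C^\ast(K))$ is free abelian on the classes of minimal projections of the blocks,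
$$x=[e]-[\sigma e\sigma^{-1}]\ne0\quad\text{in }K_0(C^\ast(K)).$$
In $C^\ast(L)$ the two projections are conjugate by a unitary, so the image of $x$ in $K_0(C^\ast(L))$ is $0$. Its image in $K_0(C_r^\ast(G_2))$ is also $0$, because $K\hookrightarrow G_2$ factors through $L$.

**Step 4: exactness.** By [Pi] for $G'=L\ast_KG_2$, the kernel of $K_0(C^\ast(K))\to K_0(C^\ast(L))\oplus K_0(C_r^\ast(G_2))$ is the image of $K_1(C_r^\ast(G'))$. It contains $x\ne0$, so $K_1(C_r^\ast(G'))\ne0$, and ${\bf sr}(C_r^\ast(G))\ge2$ by Lemma 1. For $K=\mathbb Z/3$ take $\varphi$ to be inversion and $n=2$; this is the group named in Theorem 2(a). $\square$
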